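# Fourier dimension of graphs over $E$: the values $0$ and $\dim_{\mathrm F}E$ are both unavoidable

Throughout, $E\subset[0,1]$ is an uncountable closed set unless a statement says otherwise, $C(E)$ is the Banach space of continuous real functions on $E$ with the supremum norm, and $G_f=\{(x,f(x)):x\in E\}\subset\mathbb R^2$ is the graph of $f\in C(E)$. We write $e(u)=e^{2\pi i u}$. A measure is supported on a closed set $K$ if its mass lies on $K$. The letter $C$ denotes a constant that may change from line to line.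

## 1. The guess $\dim_{\mathrm F}G_f=\dim_{\mathrm F}E$, and some graphs computed by hand

Take a generic continuous function on $E$. How fast can the Fourier transform of a measure on its graph decay?

**Definition (Fourier dimension).** For $K\subset\mathbb R^d$, $d=1,2$, $\dim_{\mathrm F}K$ is the supremum of all $s\in[0,d]$ for which there are a Borel probability measure $\mu$ supported on $K$ and a constant $C>0$ with
$$|\widehat\mu(\xi)|\le C|\xi|^{-s/2}\quad(\xi\in\mathbb R^d),\qquad \widehat\mu(\xi)=\int e(-\xi\cdot x)\,d\mu(x).$$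
The supremum of the empty set is $0$.

One always has $\dim_{\mathrm F}K\le\dim_{\mathrm H}K$, where $\dim_{\mathrm H}$ is Hausdorff dimension. A point has Fourier dimension $0$, since $|\widehat{\delta_x}|=1$. An interval has Fourier dimension $1$: use a smooth density. An invertible affine map $Tx=Lx+v$ does not change $\dim_{\mathrm F}$, because the image of $\mu$ has Fourier transform of modulus $|\widehat\mu(L^{\top}\xi)|$, and $|L^{\top}\xi|\ge c|\xi|$ with $c>0$.

**Definition (prevalence; Hunt, Sauer and Yorke).** In a completely metrizable topological vector space $X$, a Borel set $S$ is shy if there is a compactly supported Borel probability measure $\nu$ on $X$ with $\nu(S+x)=0$ for every $x\in X$. An arbitrary set is shy if it is contained in a shy Borel set. A set is prevalent if its complement is shy.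

For example, $S=\{f\in C(E):f(x_0)=0\}$ with $x_0\in E$ is shy. Let $\nu$ be the uniform distribution on the constant functions $c\in[0,1]$. The constant $c$ lies in $S+x$ only if $c=x(x_0)$, which is a single value of $c$.

The prevalent Fourier dimension of $G_f$ is a number $d$ such that $\dim_{\mathrm F}G_f=d$ for a prevalent set of $f\in C(E)$. The question, from the paper "On Fourier analytic properties of graphs" by Jonathan M. Fraser, Tuomas Orponen and Tuomas Sahlsten (arXiv:1211.4803, 2012), is what this number is. For Hausdorff dimension there is a clean statement, due to Bayart and Heurteaux: $\dim_{\mathrm H}G_f=\dim_{\mathrm H}E+1$ for the prevalent $f$. For the Fourier dimension there is a known ceiling: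
$$\dim_{\mathrm F}G_f\le\dim_{\mathrm F}E\qquad\text{for every }f\in C(E).\tag{1}$$

Here is a short argument for (1). If $\mu$ is a probability measure on $G_f$ and $\nu$ is its projection to the $x$-axis, then $\mu$ is the image of $\nu$ under $x\mapsto(x,f(x))$, so
$$\widehat\mu(k,t)=\int e(-kx-tf(x))\,d\nu(x).$$
Let $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ with $0<s\le2$. Suppose first that $s>1$. Then $\int|\widehat\nu(k)|^2dk=\int|\widehat\mu(k,0)|^2dk\le\int\min(1,C^2|k|^{-s})\,dk<\infty$, so $\nu$ has a density $\rho\in L^2$. For every $t$ the function $e(-tf)\rho$ has Fourier transform $\widehat\mu(\cdot,t)$, so Plancherel gives, for $t\ge1$,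
$$\|\rho\|_2^2=\int|\widehat\mu(k,t)|^2dk\le C^2\int(k^2+t^2)^{-s/2}dk=C^2t^{1-s}\int(1+k^2)^{-s/2}dk .$$
The right side tends to $0$ as $t\to\infty$, so $\rho=0$, which is impossible. Hence $s\le1$, and $|\widehat\nu(k)|=|\widehat\mu(k,0)|\le C|k|^{-s/2}$ gives $\dim_{\mathrm F}E\ge s$.

A natural first guess is that the ceiling is attained: adding a generic perturbation should create as much Fourier decay as the base permits, so the prevalent value should be $\dim_{\mathrm F}E$. We test this.

*The middle-third Cantor set.* Here $\dim_{\mathrm F}E=0$. Suppose $\nu$ is a probability measure on $E$ with $\widehat\nu(\xi)\to0$ as $|\xi|\to\infty$. Let $F\ge0$ be smooth and $1$-periodic, supported modulo $1$ in the open middle third, with $\int_0^1F=1$. If $x\in E$ then $3^nx$ modulo $1$ never lies in the open middle third, so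
$$0=\int F(3^nx)\,d\nu(x)=\sum_{m\in\mathbb Z}\widehat F(m)\,\widehat\nu(-3^nm)\to\widehat F(0)=1\quad(n\to\infty)$$
by dominated convergence, a contradiction. So by (1) every $f\in C(E)$ has $\dim_{\mathrm F}G_f=0=\dim_{\mathrm F}E$. The guess holds.

*A line over $[0,1]$.* If $f(x)=\alpha x+\beta$, any $\mu$ on $G_f$ satisfies $|\widehat\mu(-\alpha t,t)|=|e(-t\beta)|=1$. So $\dim_{\mathrm F}G_f=0$. One could hope that lines are exceptional.

*A parabola over $[0,1]$.* Let $f(x)=x^2$ and let $\mu$ be the image of $\chi(x)\,dx$, where $\chi\ge0$ is in $C_c^\infty((0,1))$ with integral $1$. Then $\widehat\mu(k,t)=\int\chi(x)e(-kx-tx^2)\,dx$. If $|k|\le4|t|$, van der Corput's second derivative test gives $|\widehat\mu|\le C|t|^{-1/2}\le C|\xi|^{-1/2}$. If $|k|>4|t|$, the derivative $k+2tx$ of the phase has modulus at least $|k|/2$ on $[0,1]$, and one integration by parts gives $|\widehat\mu|\le C|k|^{-1}\le C|\xi|^{-1/2}$ when $|\xi|\ge1$. For $|\xi|\le1$ use $|\widehat\mu|\le1$. So $\dim_{\mathrm F}G_f\ge1$, and by (1) it equals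 $1=\dim_{\mathrm F}[0,1]$. The guess looks good again: adding $x^2$ cured the line.

*A whole family at once.* Let $\mathcal K$ be the compact set of functions $B(x)=\alpha x+\beta$ on $[0,1]$ with $|\alpha|,|\beta|\le1$. With $g=x^2$, every graph $G_{B+g}$ is an affine image of the parabola, so it has dimension $1$. With $g=0$, every graph $G_{B+g}$ has dimension $0$. Hence no probe measure $\nu$ carried by $\mathcal K$ can show that $\{\dim_{\mathrm F}G_f=0\}$ is shy, and none can show that $\{\dim_{\mathrm F}G_f=1\}$ is shy: some translate of $\mathcal K$ lies inside each set. The last test is a warning. If the same happens for every compact set $\mathcal K$, the guess is false, and so is every other guess.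

## 2. Translates of compact sets, and the theorems

**Lemma 1.** If $S\subset C(E)$ contains a translate of every compact subset of $C(E)$, then $S$ is not shy.

**Proof.** Suppose $S\subset S'$ with $S'$ Borel, and let $\nu$ be a compactly supported Borel probability measure with $\nu(S'+x)=0$ for all $x$. Let $\mathcal K$ be compact with $\nu(\mathcal K)=1$, and choose $g$ with $g+\mathcal K\subset S$. Then $\mathcal K\subset S'-g$, so $\nu(S'-g)=1$, a contradiction. $\square$

Two disjoint sets can both have this property. Both $\{f:f>0\}$ and $\{f:f<0\}$ do: add a large positive or negative constant to $\mathcal K$. So neither positivity nor its failure is prevalent. The Fourier dimension of graphs behaves in the same way.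

**Theorem 1.** Let $E\subset[0,1]$ be an uncountable closed set and let $\mathcal K\subset C(E)$ be compact.

(a) There is $g\in C(E)$ with $\dim_{\mathrm F}G_{B+g}=0$ for every $B\in\mathcal K$.

(b) There is $g\in C(E)$ with $\dim_{\mathrm F}G_{B+g}=\dim_{\mathrm F}E$ for every $B\in\mathcal K$.

**Theorem 2.** If $\dim_{\mathrm F}E=0$, the prevalent Fourier dimension exists and equals $0$. If $\dim_{\mathrm F}E>0$, no prevalent value exists: both $\{f:\dim_{\mathrm F}G_f=0\}$ and $\{f:\dim_{\mathrm F}G_f=\dim_{\mathrm F}E\}$ are non-shy, and no set $\{f:\dim_{\mathrm F}G_f=d\}$ is prevalent. Hence a prevalent value exists if and only if $\dim_{\mathrm F}E=0$.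

**Theorem 3.** For every nonempty closed $E'\subset E$ and every compact $\mathcal K\subset C(E)$ there is $g\in C(E)$ with $\dim_{\mathrm F}G_{B+g}=\dim_{\mathrm F}E'$ for all $B\in\mathcal K$. So with $\mathcal D(E)=\{\dim_{\mathrm F}E':\emptyset\ne E'\subset E\text{ closed}\}$, the set $\{f:\dim_{\mathrm F}G_f=d\}$ is non-shy for each $d\in\mathcal D(E)$, and $\{f:\dim_{\mathrm F}G_f\in A\}$ can be prevalent only if $A\supset\mathcal D(E)$.

**Proof of Theorem 2 from Theorem 1.** If $\dim_{\mathrm F}E=0$, then (1) gives $\dim_{\mathrm F}G_f=0$ for all $f$. Let $\dim_{\mathrm F}E>0$. By Theorem 1 the sets $S_0=\{\dim_{\mathrm F}G_f=0\}$ and $S_1=\{\dim_{\mathrm F}G_f=\dim_{\mathrm F}E\}$ each contain a translate of every compact set, so by Lemma 1 they are not shy. Let $d$ be any number. Then $d\ne0$ or $d\ne\dim_{\mathrm F}E$, so the complement of $\{\dim_{\mathrm F}G_f=d\}$ contains $S_0$ or $S_1$. This complement is therefore not shy, and $\{\dim_{\mathrm F}G_f=d\}$ is not prevalent. $\square$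

So we must prove Theorem 1. In both parts one function $g$ has to serve all $B\in\mathcal K$ simultaneously.

## 3. Destroying decay: a cosine finer than $\mathcal K$ can resolve

For a single $B$, part (a) is trivial over $[0,1]$: take $g=-B$, so that the graph is a segment. This already fails for $\mathcal K=\{0,x^2\}$, since flattening the first function leaves a parabola for the second. We need a defect that no $B\in\mathcal K$ can cancel.

The defect will be read off on the horizontal frequency axis. Suppose $\mu$ on $G_f$ has projection $\nu$ and $\widehat\mu$ decays at a fixed rate. Multiplying $\mu$ by a smooth function preserves the rate essentially, and multiplying by $y$ means multiplying $\nu$ by $f$. So $\int f\,e(-Nx)\,d\nu$ is tiny for large $N$. If $f$ contains a term $a\cos(2\pi Nx)$, that term contributes about $a/2$. Thus we want amplitudes $a_n\to0$ at frequencies $N_n$ so high that the assumed decay at $N_n$ is far below $a_n$. The remaining parts of $f$ must not interfere. By compactness, every $B\in\mathcal K$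 is within $a_n^2$ of one of finitely many polynomials, and $N_n$ is chosen after these polynomials. We prove a version that leaves a closed subset $E'$ untouched, as Theorem 3 will need it. For Theorem 1(a), $E'=\emptyset$.

**Proposition A.** Let $E\subset[0,1]$ be closed, $E'\subset E$ closed (possibly empty), $\mathcal K\subset C(E)$ compact, and $\phi:[0,\infty)\to(0,\infty)$ nonincreasing with $\phi(r)\to0$ as $r\to\infty$. There is $h\in C(E)$ with $h|_{E'}=0$ such that for every $B\in\mathcal K$, with $f=B+h$: every Borel probability measure $\mu$ on $G_f$ with $|\widehat\mu(\xi)|\le C\phi(|\xi|)$ for all $\xi$ (some $C$) satisfies $\mu((E\setminus E')\times\mathbb R)=0$.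

**Step 1: construct $h$.** The purpose is to fix amplitudes first and frequencies afterwards. Put
$$\Psi(r)=\phi(r/2)+\frac1{1+r},\qquad a_n=2^{-2^n}\quad(n\ge1).$$
The function $\Psi$ is nonincreasing and tends to $0$. Since $a_{n+1}=a_n^2$, the tail satisfies $\sum_{m>n}a_m\le a_{n+1}/(1-a_{n+1})\le2a_n^2$. Let $\rho_n\in C^\infty(\mathbb R)$ with $0\le\rho_n\le1$, $\rho_n=0$ on $E'$ and $\rho_n(x)=1$ where $\operatorname{dist}(x,E')\ge2^{-n}$; if $E'=\emptyset$, let $\rho_n\equiv1$. Let $\vartheta\in C_c^\infty(\mathbb R)$ with $\vartheta=1$ on $[0,1]$. Take a finite $a_n^2/2$-net of $\mathcal K$, extend its members to $[0,1]$ by Tietze, and approximate them within $a_n^2/2$ by Weierstrass. This gives a finite set $\mathcal P_n$ of polynomials such that every $B\in\mathcal K$ is within $a_n^2$ of some $p\in\mathcal P_n$, uniformly on $E$.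

Given $N_1,\dots,N_{n-1}$, let
$$\mathcal Q_n=\Big\{\vartheta\Big(p+\sum_{m<n}a_m\rho_m\cos(2\pi N_m\cdot)\Big):p\in\mathcal P_n\Big\},$$
a finite subset of $C_c^\infty(\mathbb R)$. Its members have integrable Fourier transforms, so we can choose an integer $N_n$ with $\Psi(N_n/2)\le a_n^2$ and
$$\Psi(N_n/2)\,\|\widehat q\|_1+\Psi(0)\int_{|l|>N_n/2}|\widehat q(l)|\,dl\le a_n^2\qquad(q\in\mathcal Q_n).\tag{2}$$
Set $h=\sum_na_n\rho_n\cos(2\pi N_n\cdot)$. The series converges uniformly, so $h$ is continuous, and $h=0$ on $E'$.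

**Step 2: localize the measure.** The purpose is to transfer the decay of $\widehat\mu$ to $\rho\nu$ and $\rho f\nu$ on the $x$-axis. Let $f=B+h$ and $\mu$ be as in the statement, with projection $\nu$. Suppose $\nu(E\setminus E')>0$. By inner regularity there is $\rho\in C_c^\infty(\mathbb R\setminus E')$, $0\le\rho\le1$, with $\int\rho\,d\nu>0$. From here on, constants $C$ may depend on $\mu,\rho,f$ but not on $n$.

For a Schwartz function $H$ on $\mathbb R^2$, Fourier inversion gives $\widehat{H\mu}(\xi)=\int\widehat H(\eta)\widehat\mu(\xi-\eta)\,d\eta$. If $|\eta|\le|\xi|/2$ then $|\xi-\eta|\ge|\xi|/2$ and $|\widehat\mu(\xi-\eta)|\le C\phi(|\xi|/2)$. For $|\eta|>|\xi|/2$ we use $|\widehat\mu|\le1$ and $\int_{|\eta|>|\xi|/2}|\widehat H|\le C_H/(1+|\xi|)$. Altogether $|\widehat{H\mu}(\xi)|\le C_{H,\mu}\Psi(|\xi|)$. Take $H=\rho(x)\varphi_i(y)$ with $\varphi_i\in C_c^\infty(\mathbb R)$, where $\varphi_1(y)=1$ and $\varphi_2(y)=y$ for $|y|\le\|f\|_\infty$. With $\lambda=\rho\nu$, evaluation at $\xi=(k,0)$ gives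
$$|\widehat\lambda(k)|\le C\Psi(|k|)\quad(k\in\mathbb R),\tag{3}$$
$$I_n:=\int\rho f\,e(-N_nx)\,d\nu,\qquad|I_n|\le C\Psi(N_n)\le C\Psi(N_n/2)\le Ca_n^2.\tag{4}$$

**Step 3: find the forbidden term in $I_n$.** The purpose is to show that the $n$-th cosine alone makes $I_n$ of size $a_n$. Pick $p\in\mathcal P_n$ within $a_n^2$ of $B$, with corresponding $q\in\mathcal Q_n$. Since $\vartheta=1$ on $E$,
$$I_n=\int q\,e(-N_nx)\,d\lambda+a_n\int\rho_n\cos(2\pi N_nx)\,e(-N_nx)\,d\lambda+O\Big(a_n^2+\sum_{m>n}a_m\Big),$$
and the last term is $O(a_n^2)$. The first term is at most $\int|\widehat q(l)||\widehat\lambda(N_n-l)|\,dl$. For $|l|\le N_n/2$, (3) gives $|\widehat\lambda(N_n-l)|\le C\Psi(N_n/2)$, because $|N_n-l|\ge N_n/2$. For the other $l$ we use $|\widehat\lambda|\le C\Psi(0)$. By (2) the first term is at most $Ca_n^2$.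

For the second term, $\operatorname{supp}\rho$ is compact and disjoint from $E'$, so $\rho_n=1$ on it for large $n$. Since $\cos(2\pi N_nx)e(-N_nx)=\frac12+\frac12e(-2N_nx)$, the second term equals
$$\frac{a_n}2\int\rho\,d\nu+\frac{a_n}2\widehat\lambda(2N_n)=\frac{a_n}2\int\rho\,d\nu+O(a_n^3),$$
because $\Psi(2N_n)\le\Psi(N_n/2)\le a_n^2$. Comparing with (4), $\frac{a_n}2\int\rho\,d\nu\le Ca_n^2$ for all large $n$. As $a_n\to0$, this forces $\int\rho\,d\nu=0$, a contradiction. $\square$

**Proof of Theorem 1(a).** Take $E'=\emptyset$, $\phi(r)=1/\log(e+r)$ and $g=h$. Suppose a probability measure $\mu$ on $G_f$, $f=B+h$, had $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$ with $s>0$. Then $|\widehat\mu(\xi)|\le C'\phi(|\xi|)$ for all $\xi$, using $|\widehat\mu|\le1$ for $|\xi|\le1$. Proposition A gives $\mu(G_f)=0$, a contradiction. So $\dim_{\mathrm F}G_f=0$ for all $f\in h+\mathcal K$. $\square$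

## 4. Creating decay: why pushing a measure onto the graph is not enough

For (b), if $\dim_{\mathrm F}E=0$ there is nothing to prove, by (1). So the content is the following.

**Proposition B.** Let $E\subset[0,1]$ be closed with $s_0:=\dim_{\mathrm F}E>0$, and let $\mathcal K\subset C(E)$ be compact. There is $g\in C(E)$ with $\dim_{\mathrm F}G_{B+g}\ge s_0$ for all $B\in\mathcal K$.

A sensible plan is to take a decaying $\sigma$ on $E$, let $g=\sum_n2a_n\cos(2\pi\theta_n(x))$ with random phases, push $\sigma$ forward by $x\mapsto(x,B(x)+g(x))$ to get $\mu$, and show that $\widehat\mu$ concentrates around its mean. If for each $x$ the phases are independent and uniform, the mean is explicit: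
$$\mathbb E\,\widehat\mu(k,t)=\prod_nJ_0(4\pi a_nt)\int e(-kx-tB(x))\,d\sigma(x),\qquad J_0(z)=\int_0^1e^{-iz\cos2\pi\theta}\,d\theta .$$
The product helps for large $t$. But for fixed $t$, say $t=1$, it is a constant, and we are left with the Fourier transform of $e(-B)\sigma$, where $B$ is only continuous. Here the plan breaks, in an explicit example.

Let $E=[0,1]$, $\sigma$ Lebesgue measure, and $a_n=4^{-n}$ for $n\ge2$. Since $\cos u\ge1-u^2/2$, we have $J_0(z)\ge1-z^2/4$. As $4\pi a_n\le\pi/4$ and $\sum a_n^2<\infty$, the constant $\prod_{n\ge2}J_0(4\pi a_n)$ is positive. Let $\alpha_n=2^{-2^{n+1}}$, so $\alpha_{n+1}=\alpha_n^2$, $\sum_{n\ge1}\alpha_n<\frac18$ and $\sum_{m>n}\alpha_m\le2\alpha_n^2$. Let $B=\sum_n\alpha_n\cos(2\pi M_nx)$ with partial sums $B_n$ ($B_0=0$). By the Riemann–Lebesgue lemma we may choose the integers $M_n$ inductively with $M_n\ge\alpha_n^{-n}$ and $|\int_0^1e(-Mx-B_{n-1}(x))\,dx|\le\alpha_n^2$ for $M=M_n$ and $M=2M_n$. Uniformly in $x$,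
$$e(-B)=e(-B_{n-1})\big(1-2\pi i\,\alpha_n\cos(2\pi M_nx)\big)+O(\alpha_n^2),$$
and therefore
$$\int_0^1e(-M_nx-B(x))\,dx=-\pi i\,\alpha_n\int_0^1e(-B_{n-1}(x))\,dx+O(\alpha_n^2).$$
Since $|B_{n-1}|\le\frac18$, the real part of $e(-B_{n-1})$ is at least $\cos\frac\pi4>0.7$. So the left side has modulus at least $\alpha_n\ge M_n^{-1/n}$ for large $n$, and the mean $\mathbb E\widehat\mu(k,1)$ is not $O(k^{-\delta})$ for any $\delta>0$. It does not depend on the frequencies used in $g$ either. There is no decaying mean to compare with.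

The trouble is that the mean of the push-forward is a measure spread vertically around the rough curve $y=B(x)$. We want instead a random measure on the graph whose mean is a smooth vertical thickening of $\sigma$ around a *smooth* curve. This can be done by reweighting.

## 5. A weight of mean one

Consider one layer. Suppose we have a measure $w(x,y)\,d\sigma(x)\,dy$ living in a thin strip around a smooth curve $b$, say $|y-b(x)|\le1.2a$. We are about to add $2a\cos2\pi\Theta(x)$ to $b$, where for each fixed $x$ the phase $\Theta(x)$ is uniform modulo $1$. The new strip should have half-width $r<a$ around $b+2a\cos2\pi\Theta$. For a point $(x,y)$ of the old strip, $v=y-b(x)$, some phases $\theta$ put the new curve within $r$ of $y$ and others do not. Keep the point only for the good phases, with a weight $P(v,\theta)\ge0$ that vanishes for bad phases and satisfies $\int_0^1P(v,\theta)\,d\theta=1$ for each $v$. Then $w(x,y)P(y-b(x),\Theta(x))$ lives on the new strip, and its mean over the phases is exactly $w(x,y)$. The difference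 of the two measures is a sum of many nearly independent mean-zero pieces, and concentration should make its Fourier transform small. Starting from a strip around a smooth curve, with decaying Fourier transform, we add layers with summable errors.

Existence of $P$ requires that the oscillation reach the whole old strip; this dictates the constants. For $n\ge1$ put
$$a_n=4^{-n},\qquad r_n=a_{n+1}=a_n/4,\qquad\varepsilon_n=a_{n+1}/8 .$$
Let $\psi\in C_c^\infty(\mathbb R)$, $\psi\ge0$, $\operatorname{supp}\psi\subset[-1,1]$, $\int\psi=1$, and $\psi_r(v)=r^{-1}\psi(v/r)$. For $|v|<\frac74a_n=2a_n-r_n$ define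
$$P_n(v,\theta)=\frac{\psi_{r_n}(v-2a_n\cos2\pi\theta)}{q_n(v)},\qquad q_n(v)=\int_0^1\psi_{r_n}(v-2a_n\cos2\pi\theta)\,d\theta .$$
We check that $q_n(v)>0$. Take $v_0\in(-1,1)$ with $\psi(v_0)>0$. Then $|v-r_nv_0|<2a_n$, so $v-r_nv_0=2a_n\cos2\pi\theta_0$ for some $\theta_0$, and the integrand is positive near $\theta_0$. Hence $P_n\ge0$ is $C^\infty$ on $\{|v|<\frac74a_n\}\times\mathbb R/\mathbb Z$, and
$$\int_0^1P_n(v,\theta)\,d\theta=1.\tag{5}$$
In probabilistic words, $P_n(v,\cdot)$ is the conditional density of $\theta$ given $2a_n\cos2\pi\theta+r_nZ=v$, where $\theta$ is uniform and $Z$ is independent of it with density $\psi$.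

## 6. Measures, polynomials, phases and weights for Proposition B

**Base measures.** Choose $0<t_l<s_l<s_0$ with $t_l\to s_0$ ($l\ge1$). As $s_0\le1$, we have $s_l<1$. By definition of $s_0$ there are probability measures $\sigma_l$ on $E$ with $|\widehat\sigma_l(\xi)|\le C_l(1+|\xi|)^{-s_l/2}$.

**Polynomials.** Extend functions from $E$ to $[-1,2]$ by linear interpolation on the bounded gaps of $E$ and by constants on the two unbounded gaps. On each bounded gap the values lie between the two endpoint values, so extensions are continuous and the sup norm is preserved. The extension is linear, hence a linear isometry $C(E)\to C([-1,2])$, and $\mathcal K$ becomes a compact subset of $C([-1,2])$. Fix $\vartheta\in C_c^\infty((-1,2))$ with $\vartheta=1$ on $[0,1]$. Let $\mathcal P_n$ be a finite set of polynomials such that each $B\in\mathcal K$ is within $\varepsilon_n$ of some $p\in\mathcal P_n$ on $[-1,2]$.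

**Definition (admissible).** A finite or infinite sequence $(p_i)$ with $p_i\in\mathcal P_i$ is admissible if $\sup_{[-1,2]}|p_i-p_{i+1}|\le\varepsilon_i+\varepsilon_{i+1}$ for all consecutive indices.

If each $p_i$ is within $\varepsilon_i$ of the same $B$, the sequence is admissible by the triangle inequality. For instance, if $\mathcal K$ consists of the constants in $[0,1]$, one may take for $\mathcal P_i$ the constants $0,\varepsilon_i,2\varepsilon_i,\dots,1$ (note that $1/\varepsilon_i$ is an integer), and an admissible sequence may follow finer and finer roundings of one number. The construction treats admissible sequences instead of functions $B$, because at each stage there are only finitely many of them.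

**Phases.** Let $\tau\in C^\infty(\mathbb R)$, $0\le\tau\le1$, $\tau=0$ on $(-\infty,\frac13]$, $\tau=1$ on $[\frac23,\infty)$. For $u=(u_j)_{j\in\mathbb Z}\in[0,1)^{\mathbb Z}$ let $v_j\in[-\frac12,\frac12)$ with $v_j\equiv u_{j+1}-u_j\pmod1$, and put
$$\theta_u(x)=u_j+\tau(x-j)v_j\quad(x\in[j,j+1)),\qquad\Theta_{N,u}(x)=\theta_u(Nx),\quad N\ge2\text{ an integer}.$$
Just to the right of $j$ the value is $u_j$; just to the left of $j+1$ it is $u_j+v_j\equiv u_{j+1}$. So $\theta_u$ is locally constant modulo $1$ near integers, and it is a $C^\infty$ map $\mathbb R\to\mathbb R/\mathbb Z$ whose derivatives of each order $\ge1$ are bounded independently of $u$. If the $u_j$ are i.i.d. uniform on $[0,1)$, then $v_j$ is independent of $u_j$. A uniform variable modulo $1$ plus an independent one is uniform, so for each fixed $x$ the phase $\theta_u(x)$ modulo $1$ is uniform on $\mathbb R/\mathbb Z$.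

**The function $g$.** Let $g_1:=0$ and, for $n\ge2$, $g_n=2\cos(2\pi\Theta_{N_n,u^{(n)}})$, with $N_n,u^{(n)}$ chosen inductively in Section 7. Set $g=\sum_na_ng_n$. This is continuous, since $|g_n|\le2$ and each $g_n$ is smooth.

**Weights.** For $l\le n$ and an admissible $p=(p_l,\dots,p_n)$ put
$$f_i^p=p_i+\sum_{m\le i}a_mg_m,\qquad b_i^p=p_{i+1}+\sum_{m\le i}a_mg_m,$$
so that $f_{i+1}^p=b_i^p+a_{i+1}g_{i+1}$, and define
$$w_l^{l,p}(x,y)=\psi_{r_l}(y-f_l^p(x)),\qquad w_{i+1}^{l,p}(x,y)=w_i^{l,p}(x,y)\,P_{i+1}\big(y-b_i^p(x),\Theta_{N_{i+1},u^{(i+1)}}(x)\big),$$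
the product being $0$ where $w_i^{l,p}=0$. We claim by induction that $w_i^{l,p}\ge0$ is $C^\infty$ on $(-1,2)\times\mathbb R$ and vanishes unless $|y-f_i^p(x)|\le r_i$. For $i=l$ this is clear. Given it for $i$, at points with $|y-f_i^p(x)|\le r_i$ we have
$$|y-b_i^p(x)|\le r_i+|p_i(x)-p_{i+1}(x)|\le r_i+\varepsilon_i+\varepsilon_{i+1}=\big(1+\tfrac18+\tfrac1{32}\big)a_{i+1}\le1.2\,a_{i+1}<\tfrac74a_{i+1}.\tag{6}$$
So $P_{i+1}$ is smooth on a neighborhood of the closed set that carries $w_i^{l,p}$, and the product, extended by $0$, is smooth. Moreover $P_{i+1}\ne0$ forces $|y-b_i^p-2a_{i+1}\cos2\pi\Theta|=|y-f_{i+1}^p|\le r_{i+1}$. This completes the induction.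

## 7. The error made by one layer

**Claim.** Let $n\ge1$ and suppose $g_1,\dots,g_n$ are chosen. One can choose $N=N_{n+1}$ and $u=u^{(n+1)}$ such that for all $l\le n$ and all admissible $(p_l,\dots,p_{n+1})$, writing $w=w_n^{l,p}$, $b=b_n^p$, $\Theta=\Theta_{N,u}$, the function
$$D(k,t)=\int_E\int_{\mathbb R}e(-kx-ty)\,w(x,y)\big[P_{n+1}(y-b(x),\Theta(x))-1\big]\,dy\,d\sigma_l(x)$$
satisfies $|D(\xi)|\le2^{-n-2}(1+|\xi|)^{-t_l/2}$ for all $\xi=(k,t)\in\mathbb R^2$.

There are finitely many data $(l,p)$, and their number does not depend on $N,u$. Fix one, and write $\sigma=\sigma_l$, $s=s_l\in(0,1)$. In this section constants $C$ do not depend on $N\ge2$, $u$, $\xi$ or $j$. The plan is to choose $u$ at random and show that for large $N$ failure has small probability.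

**Step 1: integrate out $y$.** The purpose is to write $D$ as a one-dimensional integral of a smooth profile that has mean zero in the phase. The function
$$\Phi(x,y,\theta)=\vartheta(x)\,w(x,y)\,[P_{n+1}(y-b(x),\theta)-1]$$
is $C^\infty$ with compact support on $\mathbb R^2\times\mathbb R/\mathbb Z$ by (6) and the smoothness of $w$ and $b$, and it does not involve $N,u,t$. Put $Q_t(x,\theta)=\int e(-ty)\Phi(x,y,\theta)\,dy$. Each derivative $\partial^\alpha Q_t$ in $(x,\theta)$ is $\int e(-ty)\partial^\alpha\Phi\,dy$. This is bounded, and for $|t|\ge1$ one integration by parts in $y$ bounds it by $(2\pi|t|)^{-1}\int|\partial_y\partial^\alpha\Phi|\,dy$. So all derivatives of $Q_t$ of order $\le4$ are bounded by $C(1+|t|)^{-1}$. By (5), $\int_0^1Q_t(x,\theta)\,d\theta=0$. Since $\vartheta=1$ on $E$,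
$$D(k,t)=\int e(-kx)\,Q_t(x,\Theta(x))\,d\sigma(x).$$

**Step 2: cut into cells of length about $1/N$.** The purpose is to exhibit independence. Let $\chi\in C_c^\infty((-1,1))$, $\chi\ge0$, $\sum_{j\in\mathbb Z}\chi(\cdot-j)=1$. For $x\in[0,1]$ only $j=0,\dots,N$ satisfy $\chi(Nx-j)\ne0$ possibly. So $D=\sum_{j=0}^ND_j$ with
$$D_j=\int\chi(Nx-j)\,e(-kx)\,Q_t(x,\Theta(x))\,d\sigma(x).$$
Let $u$ have i.i.d. uniform coordinates. Since $D_j$ sees $\theta_u$ only on $(j-1,j+1)$, it depends only on $u_{j-1},u_j,u_{j+1}$. For each $x$ the phase $\Theta(x)$ is uniform, so $\mathbb EQ_t(x,\Theta(x))=\int_0^1Q_t(x,\theta)\,d\theta=0$, and by Fubini $\mathbb ED_j=0$.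

**Step 3: bound each cell by a deterministic number.** The purpose is to remove the random phase from the size estimate. Let $\tilde\chi\in C_c^\infty((-2,2))$ with $\tilde\chi=1$ on $[-1,1]$. The function
$$G_j(z)=\chi(z)\,Q_t\Big(\frac{j+z}N,\theta_u(j+z)\Big)$$
is supported in $(-1,1)$, and its derivatives of order $\le4$ are bounded by $C(1+|t|)^{-1}$, since $1/N\le1$ and the derivatives of $\theta_u$ are bounded independently of $u$. Expand its $4$-periodization in a Fourier series and multiply by $\tilde\chi$: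
$$G_j(z)=\tilde\chi(z)\sum_{m\in\mathbb Z}c_m\,e(mz/4)\quad(z\in\mathbb R),\qquad|c_m|\le C(1+|t|)^{-1}(1+|m|)^{-4},$$
the last by four integrations by parts in $c_m=\frac14\int G_j(z)e(-mz/4)\,dz$. The $c_m$ depend on $j,u,t$, but the bound does not depend on $j,u$. With
$$A_j(\kappa)=\int\tilde\chi(Nx-j)\,e(-\kappa x)\,d\sigma(x)$$
we get $D_j=\int G_j(Nx-j)e(-kx)\,d\sigma=\sum_mc_m\,e(-mj/4)\,A_j(k-mN/4)$, and by Cauchy–Schwarz
$$|D_j|^2\le\beta_j^2:=C(1+|t|)^{-2}\sum_m(1+|m|)^{-4}\,|A_j(k-\tfrac{mN}4)|^2 .$$
The numbers $\beta_j$ are deterministic.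

**Step 4: the square function.** The purpose is to bound $\sum_j\beta_j^2$, which governs concentration. We first show
$$\sum_{j\in\mathbb Z}|A_j(\kappa)|^2\le C(N+|\kappa|)^{-s}.\tag{7}$$
Fourier inversion $\tilde\chi(Nx-j)=\int\widehat{\tilde\chi}(\eta)\,e((Nx-j)\eta)\,d\eta$ gives
$$A_j(\kappa)=\int e(-j\eta)H(\eta)\,d\eta,\qquad H(\eta)=\widehat{\tilde\chi}(\eta)\,\widehat\sigma(\kappa-N\eta).$$
So $A_j(\kappa)$ is the $j$-th Fourier coefficient of the $1$-periodic function $\sum_mH(\cdot+m)$. By Parseval, then Cauchy–Schwarz with weights $(1+|m|)^{\mp2}$, then $1+|m|\le2(1+|\eta+m|)$ for $\eta\in[0,1)$,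
$$\sum_j|A_j|^2=\int_0^1\Big|\sum_mH(\eta+m)\Big|^2d\eta\le C\int_{\mathbb R}(1+|\eta|)^2|H(\eta)|^2\,d\eta\le C\int_{\mathbb R}\frac{(1+|\kappa-N\eta|)^{-s}}{(1+|\eta|)^2}\,d\eta,$$
using $|\widehat{\tilde\chi}(\eta)|^2\le C(1+|\eta|)^{-4}$ and the decay of $\widehat\sigma$. With $c=\kappa/N$ the last integral is at most $N^{-s}\int(1+|\eta|)^{-2}|c-\eta|^{-s}\,d\eta$. On $|\eta-c|\le\frac{1+|c|}2$ we have $1+|\eta|\ge\frac{1+|c|}2$, and since $s<1$ this part contributes at most $C(1+|c|)^{-2}(1+|c|)^{1-s}\le C(1+|c|)^{-s}$. On the rest, $|c-\eta|^{-s}\le C(1+|c|)^{-s}$ and $(1+|\eta|)^{-2}$ is integrable. So the whole is at most $CN^{-s}(1+|c|)^{-s}=C(N+|\kappa|)^{-s}$, which is (7).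

Next, $N+|k|\le N+|k-\frac{mN}4|+\frac{|m|N}4\le(1+|m|)(N+|k-\frac{mN}4|)$. With (7),
$$\sum_j\beta_j^2\le C(1+|t|)^{-2}(N+|k|)^{-s}\sum_m(1+|m|)^{s-4}\le C_*(N+|\xi|)^{-s},\tag{8}$$
because $(1+|t|)^{-2}\le(1+|t|)^{-s}$ and $(1+|t|)(N+|k|)\ge N+|k|+|t|\ge N+|\xi|$.

**Step 5: concentration at one frequency.** Recall Hoeffding's inequality: if $X_j$ are independent real variables with mean $0$ and $|X_j|\le\beta_j$, then $\mathbb P(|\sum X_j|\ge\lambda)\le2\exp(-\lambda^2/(2\sum\beta_j^2))$. For $j$ in a fixed residue class modulo $3$ the index triples $\{j-1,j,j+1\}$ are disjoint, so these $D_j$ are independent. If $|D(\xi)|\ge6\lambda$, one of the three class sums has modulus $\ge2\lambda$, so its real or imaginary part has modulus $\ge\sqrt2\,\lambda\ge\lambda$. Applying Hoeffding to these six real sums and using (8),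
$$\mathbb P(|D(\xi)|\ge6\lambda)\le12\exp\Big(-\frac{\lambda^2}{2C_*(N+|\xi|)^{-s}}\Big)\qquad(\lambda>0).$$
With
$$\lambda(\xi)=(20\,C_*\log(N+|\xi|))^{1/2}(N+|\xi|)^{-s/2}$$
the probability is at most $12(N+|\xi|)^{-10}$.

**Step 6: all frequencies at once.** The purpose is to pass to a countable net that becomes finer as $|\xi|$ grows. For $q\ge0$ let $\mathcal N_q$ be the set of $\xi'\in2^{-q}N^{-1}\mathbb Z^2$ with $|\xi'|\le2^qN$ and $N+|\xi'|\ge2^{q-2}N$. The coordinates are $2^{-q}N^{-1}$ times integers of modulus $\le4^qN^2$, so $\#\mathcal N_q\le(2\cdot4^qN^2+1)^2\le9\cdot2^{4q}N^4$. Hence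
$$\mathbb P\Big(\exists\,\xi'\in\bigcup_q\mathcal N_q:|D(\xi')|\ge6\lambda(\xi')\Big)\le\sum_{q\ge0}108\cdot2^{4q}N^4(2^{q-2}N)^{-10}\le CN^{-6},$$
as the summands are $108\cdot2^{20}\cdot2^{-6q}N^{-6}$.

Given $\xi\in\mathbb R^2$, let $q=0$ if $|\xi|\le N$, and otherwise let $q\ge1$ with $2^{q-1}N<|\xi|\le2^qN$. In both cases $N+|\xi|\le2\cdot2^qN$. Round the coordinates of $\xi$ towards $0$ to get $\xi'\in2^{-q}N^{-1}\mathbb Z^2$ with $|\xi'|\le|\xi|\le2^qN$ and
$$|\xi-\xi'|\le\sqrt2\,2^{-q}N^{-1}\le\min\Big\{1,\frac{2\sqrt2}{N+|\xi|}\Big\},$$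
the bound by $1$ because $N\ge2$. Then $N+|\xi'|\ge N+|\xi|-1$. For $q=0$ this is at least $N-1\ge N/4$. For $q\ge1$ it is at least $N-1+2^{q-1}N\ge2^{q-2}N$. So $\xi'\in\mathcal N_q$. Also $N+|\xi'|\ge\frac12(N+|\xi|)$, since $N+|\xi|\ge2$.

The function $w(P_{n+1}-1)$ is bounded, with bounded support over $x\in E$, with bounds independent of $N,u$. So $D$ is Lipschitz with such a constant, and $|D(\xi)-D(\xi')|\le C|\xi-\xi'|\le C(N+|\xi|)^{-1}\le C(N+|\xi|)^{-s/2}$. Moreover $\lambda(\xi')\le C(\log(N+|\xi|))^{1/2}(N+|\xi|)^{-s/2}$. Thus outside an event of probability at most $CN^{-6}$,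
$$|D(\xi)|\le C(N+|\xi|)^{-s/2}(\log(N+|\xi|))^{1/2}\qquad\text{for all }\xi\in\mathbb R^2.$$

**Step 7: choose $N$ and $u$.** Since $t_l<s_l=s$, the quantity $R^{-(s_l-t_l)/2}(\log R)^{1/2}$ tends to $0$ as $R\to\infty$. So for $N$ large the right side above is at most $2^{-n-2}(N+|\xi|)^{-t_l/2}\le2^{-n-2}(1+|\xi|)^{-t_l/2}$. There are finitely many data $(l,p)$, so for $N$ large the union of the exceptional events has probability $<1$, and some $u$ lies outside all of them. $\square$

Apply the Claim successively for $n=1,2,\dots$. This defines $g_2,g_3,\dots$ and hence $g$, which depends on $E$, $\mathcal K$ and the fixed choices but not on an individual $B\in\mathcal K$.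

## 8. The limit measure on $G_{B+g}$

We prove Proposition B. Let $B\in\mathcal K$, $f=B+g$, $l\ge1$. Choose $p_i\in\mathcal P_i$ ($i\ge l$) within $\varepsilon_i$ of $B$ on $[-1,2]$; this sequence is admissible. For $n\ge l$ let $\mu_n$ be the positive measure $w_n^{l,p}(x,y)\,d\sigma_l(x)\,dy$ on $E\times\mathbb R$. As $\int\psi_{r_l}=1$, $\mu_l$ is a probability measure.

**Step 1: the errors are summable.** Since $w_{n+1}^{l,p}=w_n^{l,p}P_{n+1}$, the function $D$ of the Claim is $\widehat\mu_{n+1}-\widehat\mu_n$, so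
$$|\widehat\mu_{n+1}(\xi)-\widehat\mu_n(\xi)|\le2^{-n-2}(1+|\xi|)^{-t_l/2}\qquad(n\ge l).\tag{9}$$

**Step 2: the initial measure decays.** This is where it matters that we start from the smooth curve $f_l^p$. Integrating in $y$, $\widehat\mu_l(k,t)=\int e(-kx)V_t(x)\,d\sigma_l(x)$ with
$$V_t(x)=\vartheta(x)\,e(-tf_l^p(x))\,\widehat\psi(r_lt).$$
Two derivatives of $V_t$ in $x$ cost at most a factor $C(1+|t|)^2$, and $\widehat\psi$ is Schwartz, so $|\widehat V_t(\kappa)|\le C(1+|t|)^{-1}(1+|\kappa|)^{-2}$. Here $C$ may depend on $l$ and $p$. From $\widehat\mu_l(k,t)=\int\widehat V_t(\kappa)\widehat\sigma_l(k-\kappa)\,d\kappa$ and $1+|k|\le(1+|\kappa|)(1+|k-\kappa|)$,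
$$|\widehat\mu_l(k,t)|\le\frac C{1+|t|}\int(1+|\kappa|)^{-2}(1+|k-\kappa|)^{-s_l/2}\,d\kappa\le\frac{C(1+|k|)^{-s_l/2}}{1+|t|}\int(1+|\kappa|)^{-2+s_l/2}\,d\kappa .$$
The last integral converges. As $(1+|t|)^{-1}\le(1+|t|)^{-s_l/2}$ and $(1+|k|)(1+|t|)\ge1+|\xi|$, we get $|\widehat\mu_l(\xi)|\le C(1+|\xi|)^{-s_l/2}$.

**Step 3: uniform bounds.** Summing (9), $|\widehat\mu_n(\xi)|\le C'(1+|\xi|)^{-t_l/2}$ for all $n\ge l$, with $C'$ independent of $n$. At $\xi=0$, the mass of $\mu_n$ differs from $1$ by at most $\sum_{n\ge1}2^{-n-2}=\frac14$.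

**Step 4: pass to the limit.** The measure $\mu_n$ lives on
$$\{(x,y):x\in E,\ |y-f_n^p(x)|\le r_n\}\subset F_n:=\{(x,y):x\in E,\ |y-f(x)|\le\eta_n\},\quad\eta_n=r_n+\varepsilon_n+\sum_{m>n}2a_m,$$
since $|f_n^p-f|\le|p_n-B|+\sum_{m>n}2a_m$ on $E$. The numbers $\eta_n$ decrease to $0$, so the $\mu_n$ live on the common compact set $F_l$ and have bounded masses. Some subsequence converges weakly to a positive measure $\mu$. Its mass is at least $\frac34$. For each $m$, all $\mu_n$ with $n\ge m$ live on the closed set $F_m$, hence so does $\mu$, and $\bigcap_mF_m=G_f$. So $\mu$ is supported on $G_f$. Along the subsequence $\widehat\mu_n\to\widehat\mu$ pointwise, so $|\widehat\mu(\xi)|\le C'(1+|\xi|)^{-t_l/2}$. After normalization, $\dim_{\mathrm F}G_f\ge t_l$. Since $l$ is arbitrary and $t_l\to s_0$, $\dim_{\mathrm F}G_f\ge s_0$. $\square$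

**Proof of Theorem 1(b).** If $\dim_{\mathrm F}E=0$, (1) gives the claim for any $g$. If $\dim_{\mathrm F}E>0$, combine Proposition B with (1). $\square$

With this, Theorem 1 is proved, and Theorem 2 follows as shown in Section 2.

## 9. Values coming from closed subsets of $E$

**Proof of Theorem 3.** Let $\emptyset\ne E'\subset E$ be closed. If $\dim_{\mathrm F}E'=0$, use Theorem 1(a) for $E$. Let $\dim_{\mathrm F}E'>0$. Then $\dim_{\mathrm H}E'>0$, so $E'$ is uncountable.

**Step 1: create decay over $E'$, destroy it elsewhere.** The set $\{B|_{E'}:B\in\mathcal K\}$ is compact in $C(E')$. Theorem 1(b) for $E'$ gives $g_0\in C(E')$ with $\dim_{\mathrm F}G_{B|_{E'}+g_0}=\dim_{\mathrm F}E'$ for all $B\in\mathcal K$. Extend $g_0$ to $\tilde g\in C(E)$ by Tietze. Apply Proposition A to $E'$, the compact set $\mathcal K+\tilde g$ and $\phi(r)=1/\log(e+r)$, obtaining $h\in C(E)$ with $h|_{E'}=0$. Put $g=\tilde g+h$ and $f=B+g$. Then $f|_{E'}=B|_{E'}+g_0$.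

**Step 2: lower bound.** Since $G_f\supset G_{f|_{E'}}$, we have $\dim_{\mathrm F}G_f\ge\dim_{\mathrm F}E'$.

**Step 3: upper bound.** Let $s\in(0,2]$ and let a probability measure $\mu$ on $G_f$ satisfy $|\widehat\mu(\xi)|\le C|\xi|^{-s/2}$. As in the proof of Theorem 1(a), $|\widehat\mu|\le C'\phi(|\cdot|)$, so Proposition A gives $\mu((E\setminus E')\times\mathbb R)=0$. Thus $\mu$ is supported on $G_{f|_{E'}}$, and $s\le\dim_{\mathrm F}G_{f|_{E'}}=\dim_{\mathrm F}E'$.

**Step 4: prevalence.** So $\dim_{\mathrm F}G_{B+g}=\dim_{\mathrm F}E'$ for all $B\in\mathcal K$, and by Lemma 1 the set $\{f:\dim_{\mathrm F}G_f=d\}$ is non-shy for each $d\in\mathcal D(E)$. If $d\in\mathcal D(E)\setminus A$, the complement of $\{f:\dim_{\mathrm F}G_f\in A\}$ contains this non-shy set, so $\{f:\dim_{\mathrm F}G_f\in A\}$ is not prevalent. $\square$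

**Remark.** Suppose $E$ has nonempty interior. It is a known theorem (Salem; Kahane) that for every $d\in(0,1)$ there is a compact set $F\subset[0,1]$ with $\dim_{\mathrm F}F=\dim_{\mathrm H}F=d$. An affine copy of $F$ lies in $E$ and has the same Fourier dimension, while $d=0$ and $d=1$ are realized by a point and an interval. Hence $\mathcal D(E)=[0,1]$, and every $d\in[0,1]$ is a non-shy value. Since $\dim_{\mathrm F}G_f\in[0,1]$ always, by (1), $\{f:\dim_{\mathrm F}G_f\in A\}$ is prevalent if and only if $A\supset[0,1]$. For $E=[0,1]$, where we began, the value $\dim_{\mathrm F}E=1$ that one first guesses is thus one of a continuum of values, none of which is shy and none of which is prevalent.
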